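\title{Propagation of odd torsion in the homology of matching complexes}

\begin{abstract}
Let $\mathsf{M}_n$ be the simplicial complex of matchings on $n$ points, and let $p$ be an odd prime that does not divide $n$. We prove that if $\tilde H_d(\mathsf{M}_n;\mathbb{Z})$ contains elements of order $p$, then so does $\tilde H_{d+u}(\mathsf{M}_{n+2u};\mathbb{Z})$ for every $u\ge 0$. Together with Jonsson's theorem on five-torsion in the homology of $\mathsf{M}_{14}$, this shows that $\tilde H_{4+u}(\mathsf{M}_{14+2u};\mathbb{Z})$ contains elements of order $5$ for every $u\ge 0$, which proves a conjecture that asserts this for $u\ge 9$. The proof starts from the fact that the sum of all transpositions acts as zero on the homology of $\mathsf{M}_n$, and then follows the torsion through a long exact sequence by means of the modular representation theory of the symmetric groups.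
\end{abstract}

\section{Introduction}\label{sec:intro}

A \emph{matching} on a set $X$ is a collection of pairwise disjoint two-element subsets of $X$, called \emph{edges}. The \emph{matching complex} $\mathsf{M}_n$ is the simplicial complex whose vertices are the edges on $[n]=\{1,\dots,n\}$ and whose faces are the matchings on $[n]$; a matching with $k$ edges is a face of dimension $k-1$. We write $\tilde H_d(\mathsf{M}_n;\mathbb{Z})$ for reduced simplicial homology.

The first complexes can be drawn. Both $\mathsf{M}_0$ and $\mathsf{M}_1$ have only the empty face, so $\tilde H_{-1}=\mathbb{Z}$. The complex $\mathsf{M}_2$ is a point. The complex $\mathsf{M}_3$ consists of three points and $\mathsf{M}_4$ of three disjoint segments, so both have $\tilde H_0=\mathbb{Z}^2$ and nothing else. The complex $\mathsf{M}_5$ is the Petersen graph. It has $10$ vertices and $15$ edges, and it is connected, since two intersecting edges $ab$, $ac$ on $[5]$ are both disjoint from the edge on the remaining two points; so $\tilde H_1=\mathbb{Z}^6$. All these groups are free. This does not continue: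 Jonsson \cite{Jonsson09} proved that $\tilde H_4(\mathsf{M}_{14};\mathbb{Z})$ contains elements of order $5$.

Once torsion has appeared, where does it go as $n$ grows? The complex $\mathsf{M}_{n+2}$ contains $\mathsf{M}_{n+1}$, and the remaining vertices are the $n+1$ edges $\{x,n+2\}$. No two of them lie in a common face, and the link of each is a copy of $\mathsf{M}_n$. So $\mathsf{M}_{n+2}$ arises from $\mathsf{M}_{n+1}$ by attaching $n+1$ cones over copies of $\mathsf{M}_n$, and there is an exact sequence (integer coefficients)
\begin{equation}\label{eq:naive}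
\tilde H_{d+1}(\mathsf{M}_{n+1})\xrightarrow{\ \alpha\ }\tilde H_{d+1}(\mathsf{M}_{n+2})\xrightarrow{\ \beta\ }\tilde H_d(\mathsf{M}_n)^{n+1}\xrightarrow{\ \omega\ }\tilde H_d(\mathsf{M}_{n+1}).
\end{equation}
The natural direction for torsion to travel is therefore from $(d,n)$ to $(d+1,n+2)$. The third term holds $n+1$ copies of the torsion we start with, and one expects some of it to reappear in the second term. Two obstacles stand in the way. A class $w$ of order $p$ in the third term need not be killed by $\omega$; and if $w=\beta(y)$, exactness gives only $py\in\operatorname{im}\alpha$, so $y$ might have infinite order.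

A theorem of Jonsson supports the expectation: for $q\ge 3$, if $\tilde H_{2q}(\mathsf{M}_{5q+4};\mathbb{Z})$ contains elements of order $5$, then so does $\tilde H_{2q+u}(\mathsf{M}_{5q+4+2u};\mathbb{Z})$ for each $u\ge 0$. It was not known whether this extends to $q=2$, the case of $\tilde H_4(\mathsf{M}_{14};\mathbb{Z})$, and the following conjecture comes from \cite{Jonsson12}:
\begin{quote}
$\tilde H_{4+u}(\mathsf{M}_{14+2u};\mathbb{Z})$ contains elements of order $5$ for every $u\ge 9$.
\end{quote}
We prove it, as a consequence of a general propagation theorem.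

\begin{theorem}\label{thm:main}
Let $p$ be an odd prime with $p\nmid n$. If $\tilde H_d(\mathsf{M}_n;\mathbb{Z})$ contains elements of order $p$, then so does $\tilde H_{d+u}(\mathsf{M}_{n+2u};\mathbb{Z})$ for every $u\ge 0$.
\end{theorem}

Since $5\nmid 5q+4$, the choice $p=5$, $n=5q+4$, $d=2q$ extends the implication above to $q=2$. For $q=2$ its hypothesis is the theorem of \cite{Jonsson09}, the only fact about matching complexes that we quote, and we obtain the following.

\begin{corollary}\label{cor:five}
The group $\tilde H_{4+u}(\mathsf{M}_{14+2u};\mathbb{Z})$ contains elements of order $5$ for every $u\ge 0$. In particular, the conjecture holds.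
\end{corollary}

The sequence \eqref{eq:naive} is equivariant for the symmetric group $S_{n+1}$, and the sum $Z_{n+1}$ of all transpositions in $S_{n+1}$ acts as zero on its two outer terms (Section~\ref{sec:chains}). So $\beta$ is an isomorphism on the part where $Z_{n+1}$ is invertible, and both obstacles disappear there; Section~\ref{sec:char0} shows this on $\mathsf{M}_1,\mathsf{M}_3,\mathsf{M}_5$. On the part where $Z_{n+1}$ is nilpotent modulo $p$, each obstacle costs one factor $Z_{n+1}$, so torsion survives if $Z_{n+1}^2\neq0$ on it. It remains to show that one of the two situations occurs, and keeps occurring. Sections~\ref{sec:residues}--\ref{sec:jordan} prepare this, using an action of $\mathfrak{sl}_2$ on Grothendieck groups; Sections~\ref{sec:steps} and~\ref{sec:proof} carry out the induction.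

Throughout, $p$ is a fixed odd prime, $R=\mathbb{Z}_{(p)}$ is the ring of fractions with denominator prime to $p$, indices $i,j$ lie in $\mathbb{F}_p=\mathbb{Z}/p$, and modules are finitely generated left modules. We write $\operatorname{Res}$ for restriction from $S_m$ to $S_{m-1}$ and $\operatorname{Ind}M=RS_{m+1}\otimes_{RS_m}M$ for induction from $S_m$ to $S_{m+1}$. As an $R$-module $\operatorname{Ind}M$ is a direct sum of $m+1$ copies $g\otimes M$ of $M$, so $\operatorname{Ind}$ is exact.

\section{The chain complex and the sum of all transpositions}\label{sec:chains}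

The step $(d,n)\to(d+1,n+2)$ preserves the number $s=n-2d-2$ of points that a $d$-dimensional face leaves uncovered, so we grade by $s$. Let $C_s(n)$ be the free $R$-module on the oriented matchings $\sigma=e_1\wedge\dots\wedge e_k$ on $[n]$ with $n=2k+s$; exchanging two edges changes the sign. The empty matching spans $C_n(n)$. The boundary is
\[
\partial\colon C_s(n)\to C_{s+2}(n),\qquad \partial\sigma=\sum_{l=1}^k(-1)^{l-1}\sigma_l,
\]
where $\sigma_l$ omits $e_l$, and it commutes with the action $g\sigma=ge_1\wedge\dots\wedge ge_k$ of $S_n$. Let $H_s(n)$ be the homology at $C_s(n)$, so that $H_s(n)=\tilde H_d(\mathsf{M}_n;R)$ for $s=n-2d-2$, and put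
\[
T_s(n)=\{h\in H_s(n): ph=0\},
\]
a finite-dimensional $\mathbb{F}_pS_n$-module. Since $R$ is flat over $\mathbb{Z}$, we have $H_s(n)=\tilde H_d(\mathsf{M}_n;\mathbb{Z})\otimes R$, so $T_s(n)\neq0$ if and only if $\tilde H_d(\mathsf{M}_n;\mathbb{Z})$ has elements of order $p$. Theorem~\ref{thm:main} says: if $p\nmid n$ and $T_s(n)\ne0$, then $T_s(n+2u)\neq0$ for all $u\ge0$.

Let $Z_m\in\mathbb{Z}S_m$ be the sum of all transpositions. It is central, being the sum of a conjugacy class.

\begin{lemma}\label{lem:Z}
The element $Z_n$ acts as $0$ on $H_s(n)$.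
\end{lemma}

\begin{proof}
We show that $Z_n$ is null-homotopic. For $\sigma=e_1\wedge\dots\wedge e_k$ with set $W$ of uncovered points, $|W|=s$, let $\partial^*\sigma=\sum_{ab\subset W}ab\wedge\sigma$, the sum over all edges $ab$ on $W$. We claim that $\partial\partial^*+\partial^*\partial=Z_n$. From $\partial(ab\wedge\sigma)=\sigma-ab\wedge\partial\sigma$ and the definition,
\[
\partial\partial^*\sigma=\binom s2\sigma-\sum_{ab\subset W}ab\wedge\partial\sigma,\qquad
\partial^*\partial\sigma=\sum_{l=1}^k\ \sum_{ab\subset W\cup e_l}(-1)^{l-1}\,ab\wedge\sigma_l .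
\]
The terms of $\partial^*\partial\sigma$ with $ab\subset W$ cancel the last sum in $\partial\partial^*\sigma$. In general $(-1)^{l-1}ab\wedge\sigma_l$ is $\sigma$ with $e_l$ replaced, in its position, by $ab$. So the terms with $ab=e_l$ add up to $k\sigma$, and a term with $a\in W$ and $e_l=bc$ equals $(a\,c)\sigma$; each pair $a\in W$, $c\notin W$ occurs exactly once. Hence
\[
(\partial\partial^*+\partial^*\partial)\sigma=\Big(\binom s2+k\Big)\sigma+\sum_{a\in W,\ c\notin W}(a\,c)\sigma .
\]
Now expand $Z_n\sigma$. The transpositions inside $W$ give $\binom s2\sigma$, those exchanging the two ends of an edge give $k\sigma$, and those with exactly one point in $W$ give the last sum. The others involve two edges $bc$ and $b'c'$ of $\sigma$. The transposition $(b\,b')$ puts $b'c$ and $bc'$ in their positions, and $(c\,c')$ puts $bc'$ and $b'c$ there, so $(b\,b')\sigma+(c\,c')\sigma=0$. Exchanging the names of $b'$ and $c'$ gives $(b\,c')\sigma+(c\,b')\sigma=0$. This proves the claim. For a cycle $z$ we get $Z_nz=\partial\partial^*z$, a boundary.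
\end{proof}

Next we record \eqref{eq:naive} together with its group action.

\begin{lemma}\label{lem:seq}
For $n\ge0$ there is an exact sequence of $RS_{n+1}$-modules
\begin{equation}\label{eq:seq}
H_{s-1}(n+1)\xrightarrow{\ \alpha\ }H_s(n+2)\xrightarrow{\ \beta\ }\operatorname{Ind}H_s(n)\xrightarrow{\ \omega\ }H_{s+1}(n+1),
\end{equation}
and $Z_{n+1}$ acts as $0$ on its first and last terms.
\end{lemma}

\begin{proof}
The matchings on $[n+2]$ that do not cover $n+2$ span an $S_{n+1}$-stable subcomplex of $C_*(n+2)$, whose term in place $s$ is $C_{s-1}(n+1)$. The quotient complex has the basis $\{y,n+2\}\wedge\tau$, with $y\in[n+1]$ and $\tau$ a matching on $[n+1]\setminus y$, and its differential sends this element to $-\{y,n+2\}\wedge\partial\tau$, since $\tau$ lies in the subcomplex. The map $g\otimes\tau\mapsto\{g(n+1),n+2\}\wedge g\tau$ from $\operatorname{Ind}C_s(n)$ to the quotient is well defined, because $S_n$ fixes $n+1$, and it is $S_{n+1}$-linear. It is bijective, because the cosets $gS_n$ correspond to the points $y=g(n+1)$ and $g$ carries the matchings on $[n]$ to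 those on $[n+1]\setminus y$. It matches the differentials up to sign, so the quotient has homology $\operatorname{Ind}H_s(n)$ in place $s$. The long exact homology sequence gives \eqref{eq:seq}; the connecting map $\omega$ goes to place $s+2$ of the subcomplex. The last assertion is Lemma~\ref{lem:Z}.
\end{proof}

\section{The idea in characteristic zero}\label{sec:char0}

We identify a partition $\lambda$ with its diagram, the set of boxes $(a,b)$ with $1\le b\le\lambda_a$. Diagrams are the finite sets of boxes that are closed under moving left and up. A box $A\notin\lambda$ is \emph{addable} if $\lambda+A$ is a diagram, and $B\in\lambda$ is \emph{removable} if $\lambda-B$ is a diagram. The \emph{content} of $A=(a,b)$ is $c(A)=b-a$, its \emph{residue} is the class of $c(A)$ in $\mathbb{F}_p$, and $c(\lambda)=\sum_{A\in\lambda}c(A)$. We use three standard facts about the Specht modules $S^\lambda$ over $\mathbb{Q}$.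
\begin{itemize}
\item[(S1)] The $S^\lambda$ with $|\lambda|=m$ are the simple modules of the semisimple algebra $\mathbb{Q}S_m$.
\item[(S2)] (Branching.) $\operatorname{Res}S^\lambda\cong\bigoplus_BS^{\lambda-B}$ and $\operatorname{Ind}S^\lambda\cong\bigoplus_AS^{\lambda+A}$, with $B$ removable and $A$ addable.
\item[(S3)] $Z_m$ acts on $S^\lambda$ as the scalar $c(\lambda)$.
\end{itemize}

Tensor \eqref{eq:seq} with $\mathbb{Q}$. Then $Z_{n+1}$ is diagonalizable on each term and zero on the outer ones, so for every integer $c\ne0$ the map $\beta$ is an isomorphism between the $c$-eigenspaces of the two middle terms. By Lemma~\ref{lem:Z} the constituents $S^\lambda$ of $H_s(n)\otimes\mathbb{Q}$ and $S^\nu$ of $H_s(n+2)\otimes\mathbb{Q}$ have $c(\lambda)=c(\nu)=0$. Hence $Z_{n+1}$ acts as $c(A)$ on $S^{\lambda+A}\subset\operatorname{Ind}S^\lambda$ and as $-c(B)$ on $S^{\nu-B}\subset\operatorname{Res}S^\nu$. Homology propagates by adding a box of content $c\neq0$ and then a box of content $-c$.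

\begin{example}\label{ex:line}
Take $s=1$. By Section~\ref{sec:intro} the free modules $H_1(1)$, $H_1(3)$, $H_1(5)$ have ranks $1,2,6$. The partitions of $3$ have $c(\lambda)=3,0,-3$ and those of $5$ have $c(\lambda)=10,5,2,0,-2,-5,-10$, so only $(2,1)$ and $(3,1,1)$ can occur. Branching gives $\dim S^{(2,1)}=1+1$, $\dim S^{(3,1)}=\dim S^{(2,1,1)}=1+2$ and $\dim S^{(3,1,1)}=3+3$. So the three modules are, rationally, $S^{(1)}$, $S^{(2,1)}$, $S^{(3,1,1)}$.

For $n=1$ the third term of \eqref{eq:seq} is $S^{(2)}\oplus S^{(1,1)}$ with $Z_2=1,-1$, and all of it survives as $\operatorname{Res}S^{(2,1)}$. For $n=3$ the sequence reads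
\[
0\longrightarrow H_1(5)\otimes\mathbb{Q}\longrightarrow S^{(3,1)}\oplus S^{(2,2)}\oplus S^{(2,1,1)}\longrightarrow H_2(4)\otimes\mathbb{Q},
\]
with $Z_4=2,0,-2$ on the three summands. The first and third survive and fill the $6$-dimensional kernel of $\omega$. The summand $S^{(2,2)}$, with eigenvalue $0$, maps injectively to $H_2(4)\otimes\mathbb{Q}$ and is lost.
\end{example}

The eigenvalue $0$ can be fatal: for $s=n=0$ the third term of \eqref{eq:seq} is $R$ with $Z_1=0$, and $H_0(0)=R$ is followed by $H_0(2)=0$.

For $T_s(n)$ the same mechanism is available, with three new difficulties. An $\mathbb{F}_p$-vector space sees only residues of contents, and $Z_{n+1}$ need not be diagonalizable on it. We do not know the composition factors of $T_s(n)$, so we need a criterion that shows from coarse data that a generalized eigenspace of $\operatorname{Ind}T_s(n)$ is nonzero. And residue $0$ cannot be avoided: the addable boxes of $(3,1,1)$ have contents $3,0,-3$, which for $p=3$ all vanish (Figure~\ref{fig:res}).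

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.55]
\foreach \x/\y/\z in {0/0/0, 5/0/0, 6/0/1, 5/-1/2, 11/0/0, 12/0/1, 13/0/2, 11/-1/2, 11/-2/1}
 {\draw[thick] (\x,\y) rectangle ++(1,-1); \node at (\x+0.5,\y-0.5) {$\z$};}
\foreach \x/\y/\z in {1/0/1, 0/-1/2, 7/0/2, 6/-1/0, 5/-2/1, 14/0/0, 12/-1/0, 11/-3/0}
 {\draw[dashed] (\x,\y) rectangle ++(1,-1); \node at (\x+0.5,\y-0.5) {$\z$};}
\end{tikzpicture}
\caption{The partitions $(1)$, $(2,1)$, $(3,1,1)$ (solid) and their addable boxes (dashed). The box in row $a$ and column $b$ is labeled by its residue $b-a$ modulo $p=3$.}\label{fig:res}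
\end{figure}

\section{Splitting by residues}\label{sec:residues}

\subsection*{Integral generalized eigenspaces}
The terms of \eqref{eq:seq} are $R$-modules that need be neither free nor killed by $p$. Eigenvalues that are incongruent modulo $p$ can still be separated.

\begin{lemma}\label{lem:split}
Let $C\subset\mathbb{Z}$ be finite and $P_i(z)=\prod_{c\in C,\ c\equiv i}(z-c)$. There are polynomials $\pi_i\in R[z]$ with the following property. If $\phi$ is an endomorphism of an $R$-module $M$ and $\prod_{c\in C}(\phi-c)=0$, then $M=\bigoplus_iM_{(i)}$ with $M_{(i)}=\ker P_i(\phi)$, and $\pi_i(\phi)$ is the projection onto $M_{(i)}$. Moreover: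
\begin{enumerate}
\item[(a)] an exact sequence of such pairs $(M,\phi)$ yields an exact sequence of $(i)$-parts;
\item[(b)] if $pM=0$, then $M_{(i)}$ is the generalized $i$-eigenspace of $\phi$;
\item[(c)] if $\phi=0$, then $M_{(i)}=0$ for $i\neq0$;
\item[(d)] $M_{(i)}/pM_{(i)}=(M/pM)_{(i)}$, and $M_{(i)}\otimes\mathbb{Q}$ is the sum of the eigenspaces of $\phi$ on $M\otimes\mathbb{Q}$ with eigenvalue $c\equiv i$.
\end{enumerate}
\end{lemma}

\begin{proof}
If $c\not\equiv c'$, then $(z-c)-(z-c')$ is a unit of $R$, so the $P_i$ are pairwise comaximal in $R[z]$. The Chinese remainder theorem gives $R[z]/(\prod_iP_i)\cong\prod_iR[z]/(P_i)$; let $\pi_i$ represent the idempotents. Maps that commute with $\phi$ commute with $\pi_i(\phi)$, which gives (a) and (d). For (b), $P_i$ reduces to a power of $z-i$, so $M_{(i)}$ lies in the generalized $i$-eigenspace, and the $M_{(i)}$ span $M$. For (c), $P_i(0)$ is a unit.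
\end{proof}

\subsection*{Jucys--Murphy elements}
The difference of two consecutive $Z$'s detects the content of a single box. Put
\[
X_m=Z_m-Z_{m-1}=\sum_{k<m}(k\;m),\qquad X_1=0 .
\]
By (S2) and (S3), $X_m$ acts on $S^{\lambda-B}\subset\operatorname{Res}S^\lambda$ as $c(B)$. Since $\mathbb{Z}S_m$ acts faithfully on the sum of all $S^\lambda$, each of $Z_m$ and $X_m$ satisfies an identity $\prod_{c\in C}(z-c)=0$ in $\mathbb{Z}S_m$ with $C\subset\mathbb{Z}$ finite, so Lemma~\ref{lem:split} applies to their actions on any $RS_m$-module.

The element $X_m$ commutes with $S_{m-1}$, so the $X_k$ commute with each other. Let $s_k=(k\;\,k{+}1)$. Conjugating $X_k$ by $s_k$ gives all terms of $X_{k+1}$ except $s_k$: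
\begin{equation}\label{eq:JM}
X_{k+1}=s_kX_ks_k+s_k,\quad\text{so}\quad X_{k+1}s_k=s_kX_k+1,\quad s_kX_{k+1}=X_ks_k+1 .
\end{equation}
Therefore
\begin{gather*}
s_k(X_k+X_{k+1})=(X_{k+1}s_k-1)+(X_ks_k+1)=(X_k+X_{k+1})s_k,\\
s_kX_kX_{k+1}=(X_{k+1}s_k-1)X_{k+1}=X_{k+1}(X_ks_k+1)-X_{k+1}=X_kX_{k+1}s_k .
\end{gather*}
Also $s_k$ commutes with $X_l$ for $l<k$ (disjoint supports) and for $l>k+1$ (as $s_k\in S_{l-1}$). A polynomial in the $X$'s that is symmetric in $X_k,X_{k+1}$ is a polynomial in $X_k+X_{k+1}$, $X_kX_{k+1}$ and the other $X_l$, so it commutes with $s_k$. In particular the coefficients of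
\[
\Pi_m(t)=\prod_{k=1}^m(t-X_k)
\]
are central in $\mathbb{Z}S_m$.

For an $RS_m$-module $M$, define an endomorphism $x$ of $\operatorname{Ind}M$ by $x(g\otimes u)=gX_{m+1}\otimes u$. It is well defined because $X_{m+1}$ centralizes $S_m$, it is $S_{m+1}$-linear, it satisfies the same polynomial identity as $X_{m+1}$, and
\begin{equation}\label{eq:x}
x(g\otimes u)=Z_{m+1}(g\otimes u)-g\otimes Z_mu .
\end{equation}
By \eqref{eq:x} and (S3), $x$ acts on $S^{\lambda+A}\subset\operatorname{Ind}S^\lambda$ as $c(A)$.

\subsection*{The functors $E_j$, $F_j$ and types}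
Let $M$ be an $\mathbb{F}_pS_m$-module. Let $E_jM$ be the generalized $j$-eigenspace of $X_m$, an $\mathbb{F}_pS_{m-1}$-module (with $E_jM=0$ if $m=0$), and let $F_jM$ be the generalized $j$-eigenspace of $x$ on $\operatorname{Ind}M$, an $\mathbb{F}_pS_{m+1}$-module. These are the modular forms of removing and adding a box of residue $j$. By Lemma~\ref{lem:split} both functors are exact, $\operatorname{Res}M=\bigoplus_jE_jM$ for $m\ge1$, and $\operatorname{Ind}M=\bigoplus_jF_jM$.

The coarse data mentioned in Section~\ref{sec:char0} are the eigenvalues of the central coefficients of $\Pi_m(t)$. The commuting operators $X_1,\dots,X_m$ have eigenvalues in $\mathbb{F}_p$, so $M=\bigoplus_wM_w$, where $w\in\mathbb{F}_p^m$ and $M_w$ is the simultaneous generalized eigenspace. For $\gamma=(\gamma_i)\in\mathbb{Z}^{\mathbb{F}_p}$ let $M[\gamma]$ be the sum of the $M_w$ over all words $w$ that contain each letter $i$ exactly $\gamma_i$ times. It is zero unless all $\gamma_i\ge0$ and $\sum_i\gamma_i=m$. On $M_w$ the coefficients of $\Pi_m(t)$ have as their only eigenvalues the coefficients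 of $\prod_k(t-w_k)=\prod_i(t-i)^{\gamma_i}$, and this polynomial determines $\gamma$. So $M[\gamma]$ is a simultaneous generalized eigenspace of central elements. It follows that $M=\bigoplus_\gamma M[\gamma]$ as $S_m$-modules and that $M\mapsto M[\gamma]$ is an exact functor. We say that $M$ has \emph{type} $\gamma$ if $M=M[\gamma]$. Let $\varepsilon_j$ be the $j$-th unit vector and $\mathbf{1}=(1,\dots,1)$.

\begin{lemma}\label{lem:types}
\begin{enumerate}
\item[(a)] $E_j(M[\gamma])=(E_jM)[\gamma-\varepsilon_j]$.
\item[(b)] $F_j(M[\gamma])$ has type $\gamma+\varepsilon_j$.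
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Both sides are the sum of the $M_w$ with last letter $j$ whose first $m-1$ letters are counted by $\gamma-\varepsilon_j$. (b) As $\Pi_{m+1}(t)=(t-X_{m+1})\Pi_m(t)$ is central,
\[
\Pi_{m+1}(t)(g\otimes u)=g(t-X_{m+1})\Pi_m(t)\otimes u=(t-x)\big(g\otimes\Pi_m(t)u\big).
\]
The operator $x$ and the coefficients of $1\otimes\Pi_m(t)$ commute. On $F_j(M[\gamma])$ their only eigenvalues are $j$ and the coefficients of $\prod_i(t-i)^{\gamma_i}$. So the coefficients of $\Pi_{m+1}(t)$ have as their only eigenvalues those of $(t-j)\prod_i(t-i)^{\gamma_i}$.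
\end{proof}

For a partition $\lambda$ of $m$ let $\gamma(\lambda)_i$ be the number of boxes of residue $i$. Applying branching $m$ times shows that $\Pi_m(t)$ acts on $S^\lambda$ as $\prod_{A\in\lambda}(t-c(A))$. So if $L$ is an $RS_m$-lattice (a module that is free over $R$) with $L\otimes\mathbb{Q}\cong S^\lambda$, then $L/pL$ has type $\gamma(\lambda)$.

\section{An action of $\mathfrak{sl}_2$ and the nonvanishing of $F_j$}\label{sec:sl2}

We want to decide from the type of $M$ whether $F_jM\neq0$. For the reduction of $S^\lambda$ this asks whether $\lambda$ has an addable box of residue $j$. The type does not determine the number of such boxes, but it does determine the number of addable minus the number of removable ones. Put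
\[
a_j(\gamma)=\delta_{j0}-2\gamma_j+\gamma_{j-1}+\gamma_{j+1},
\]
with $\delta$ the Kronecker symbol. Then $a_j(\gamma\pm\varepsilon_j)=a_j(\gamma)\mp2$. Let $\Lambda$ be the $\mathbb{Q}$-vector space with basis all partitions, and let $E_j\lambda$ (resp.\ $F_j\lambda$) be the sum of all partitions obtained from $\lambda$ by removing (resp.\ adding) a box of residue $j$.

\begin{lemma}\label{lem:Lambda}
Fix $j$. Then $(E_jF_j-F_jE_j)\lambda=a_j(\gamma(\lambda))\lambda$, and $\Lambda$ is a direct sum of finite-dimensional subspaces that are stable under $E_j$ and $F_j$.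
\end{lemma}

\begin{proof}
The terms of $E_jF_j\lambda$ and $F_jE_j\lambda$ are $\lambda$ itself and partitions $\mu=\lambda+A-B$ with $A\notin\lambda$ and $B\in\lambda$ of residue $j$. Every such partition $\mu$ occurs exactly once in each product, because $\lambda+A=\lambda\cup\mu$ and $\lambda-B=\lambda\cap\mu$ are diagrams. So the commutator multiplies $\lambda$ by the number of addable minus the number of removable boxes of residue $j$.

For $c\in\mathbb{Z}$ let $N_c$ be the number of addable minus the number of removable boxes of content $c$, and $d_c$ the number of boxes of $\lambda$ of content $c$. We claim that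
\[
N_c=\delta_{c0}-2d_c+d_{c-1}+d_{c+1};
\]
summing over $c\equiv j$ then proves the first assertion. The claim holds for the empty partition. Add a box $A=(a,b)$ of content $c$ to $\lambda$. The right side changes by $-2$ at $c$, by $+1$ at $c\pm1$, and nowhere else. On the left, only $A$ and its neighbors can change status. The box $A$ turns from addable to removable, so $N_c$ drops by $2$. The neighbors of content $c+1$ are $(a,b+1)$ and, if $a>1$, $(a-1,b)$. If $a=1$ or $(a-1,b+1)\in\lambda$, then $(a,b+1)$ becomes addable, and $(a-1,b)$, if present, is removable neither before nor after. Otherwise $(a,b+1)$ is addable neither before nor after, and $(a-1,b)$ ceases to be removable. In both cases $N_{c+1}$ rises by $1$. Reflecting in the main diagonal, we get the same for $N_{c-1}$.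

For the second assertion, group the partitions by their set $Y$ of boxes of residue different from $j$; the operators $E_j,F_j$ preserve $Y$. A box of $\lambda$ of residue $j$ other than $(1,1)$ has a left or upper neighbor in $\lambda$, which has residue $j\mp1$ and so lies in $Y$. Thus $|\lambda|\le3|Y|+1$, and only finitely many $\lambda$ belong to a given $Y$.
\end{proof}

Put $h_j=[E_j,F_j]$. Since $E_j$ raises $a_j$ by $2$ and $F_j$ lowers it by $2$, we have $[h_j,E_j]=2E_j$ and $[h_j,F_j]=-2F_j$, so $\Lambda$ is an $\mathfrak{sl}_2$-module. Recall that a finite-dimensional $\mathfrak{sl}_2$-module over $\mathbb{Q}$ is a direct sum of simple modules $V(r)$, $r\ge0$; that $V(r)$ is the sum of one-dimensional weight spaces ($h$-eigenspaces) of weights $r,r-2,\dots,-r$; that $E$ raises and $F$ lowers the weight by $2$; and that $F$ is injective on weight $a$ if $a-2\ge-r$. By Lemma~\ref{lem:Lambda}, $\Lambda$ is a direct sum of modules $V(r)$.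

To pass from partitions to modules, let $G$ be the direct sum over $m\ge0$ of the Grothendieck groups of $\mathbb{F}_pS_m$-modules, tensored with $\mathbb{Q}$. The classes of the simple modules form a basis, the class $[M]$ records the composition multiplicities of $M$, so $[M]\ne0$ for $M\neq0$, and the exact functors $E_j,F_j$ act on $G$. We need two standard facts.
\begin{itemize}
\item[(S4)] (Brauer--Nesbitt.) For an $RS_m$-lattice $L$, the class $[L/pL]$ depends only on the module $L\otimes\mathbb{Q}$.
\item[(S5)] (James.) Call $\mu$ $p$-regular if no $p$ of its nonzero parts are equal. The simple $\mathbb{F}_pS_m$-modules $D^\mu$ are indexed by the $p$-regular partitions of $m$, and the multiplicities of the $D^\mu$ in the reductions of the $S^\lambda$, for $\lambda,\mu$ $p$-regular, form a unitriangular matrix.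
\end{itemize}
Let $\rho\colon\Lambda\to G$ send $\lambda$ to $[L/pL]$, where $L$ is a lattice in $S^\lambda$. It is surjective by (S5).

\begin{proposition}\label{prop:sl2}
Let $M$ be an $\mathbb{F}_pS_m$-module of type $\gamma$, and let $k\ge0$. If $E_j^kM\neq0$, then $F_j^lM\ne0$ for all $l$ with $0\le l\le a_j(\gamma)+k$.
\end{proposition}

\begin{proof}
First, $\rho$ commutes with $E_j$ and $F_j$. Let $L$ be a lattice in $S^\lambda$, and split $\operatorname{Res}L$ by $X_{|\lambda|}$ and $\operatorname{Ind}L$ by $x$ as in Lemma~\ref{lem:split}. By part (d), the $(j)$-parts are lattices that reduce to $E_j(L/pL)$ and $F_j(L/pL)$, and rationally they are the sums of the $S^{\lambda-B}$, resp.\ $S^{\lambda+A}$, over boxes of residue $j$. By (S4) their reductions have the classes $\rho(E_j\lambda)$ and $\rho(F_j\lambda)$.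

Hence $G$ is a quotient of the $\mathfrak{sl}_2$-module $\Lambda$, and so a direct sum of modules $V(r)$. Let $G[\gamma]$ be the span of the classes of modules of type $\gamma$. Then $G=\bigoplus_\gamma G[\gamma]$ and $\rho(\lambda)\in G[\gamma(\lambda)]$, so by surjectivity $G[\gamma]$ is spanned by the $\rho(\lambda)$ with $\gamma(\lambda)=\gamma$, and $h_j$ acts on it as $a=a_j(\gamma)$.

Let $v=[M]$, a vector of weight $a$. As $E_j^kv=[E_j^kM]\neq0$ has weight $a+2k$, the vector $v$ has a nonzero component in a summand $V(r)$ with $r\ge a+2k$. For $l\le a+k$ we have $a-2l\ge-a-2k\ge-r$, so $F_j^l$ does not kill this component, and $[F_j^lM]=F_j^lv\neq0$.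
\end{proof}

With $k=0$ the proposition uses only the type. The next lemma says for which types this is enough for our purpose.

\begin{lemma}\label{lem:dichotomy}
If $\gamma$ is not a multiple of $\mathbf{1}$, then $a_i(\gamma)\ge1$ for some $i\neq0$, or $a_0(\gamma)\ge3$. If $\gamma$ is a multiple of $\mathbf{1}$, then $a_j(\gamma)=\delta_{j0}$ for all $j$.
\end{lemma}

\begin{proof}
The second statement is read off from the definition. For the first, write $a_j=a_j(\gamma)$ and collect the coefficient of each $\gamma_l$ in the following two sums: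
\[
\sum_ja_j=1\ \text{ in }\mathbb{Z},\qquad \sum_jj\,a_j=\sum_l\big((l+1)-2l+(l-1)\big)\gamma_l=0\ \text{ in }\mathbb{F}_p .
\]
Suppose that $a_i\le0$ for all $i\ne0$. Then $a_0\ge1$. If $a_0=1$, all other $a_i$ vanish, so $\gamma_{j+1}-\gamma_j=\gamma_j-\gamma_{j-1}$ for all $j$; the $p$ equal integers $\gamma_{j+1}-\gamma_j$ add up to $0$, so they vanish and $\gamma$ is a multiple of $\mathbf{1}$. If $a_0=2$, then exactly one $a_i$ with $i\ne0$ is nonzero, it equals $-1$, and $\sum_jj\,a_j=-i\neq0$, which is impossible. So $a_0\ge3$.
\end{proof}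

\begin{example}\label{ex:three}
For $p=3$ the partitions of Figure~\ref{fig:res} have types $(1,0,0)$, $(1,1,1)$, $(1,2,2)$ and $(a_0,a_1,a_2)=(-1,1,1)$, $(1,0,0)$, $(3,-1,-1)$. The first and third show the two alternatives of Lemma~\ref{lem:dichotomy}. The middle type is $\mathbf{1}$, and it does not decide whether $F_1$ vanishes: $(2,1)$ has an addable box of residue $1$, while $(3)$, of the same type, has addable boxes of residues $0$ and $2$ only. The difference is that $(2,1)$ has a removable box of residue $1$, so that Proposition~\ref{prop:sl2} applies with $k=1$.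
\end{example}

\section{A Jordan block of size three}\label{sec:jordan}

On $F_0U$ the operator $x$ is nilpotent, and we need $x^2\ne0$. The condition $a_0\ge3$ gives $F_0^3U\neq0$. The link between the two is relation \eqref{eq:JM}: it writes the invertible element $s_k$ in terms of $X_k$ and $X_{k+1}$, and this forbids the $X$'s to be too nilpotent.

\begin{lemma}\label{lem:jordan}
Let $U$ be an $\mathbb{F}_pS_n$-module with $F_0^3U\neq0$, and let $W=F_0U$. Then $x^2W\neq0$, and moreover $E_0(x^2W)\ne0$.
\end{lemma}

\begin{proof}
On $I=\mathbb{F}_pS_{n+3}\otimes_{\mathbb{F}_pS_n}U$ let $x_1,x_2,x_3$ and $\sigma_1,\sigma_2$ be right multiplication of the first factor by $X_{n+1},X_{n+2},X_{n+3}$ and $s_{n+1},s_{n+2}$. These elements centralize $S_n$, so the operators are well defined. Right multiplication reverses products, but the first relation in \eqref{eq:JM} reads the same backwards, so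
\begin{equation}\label{eq:hecke}
\sigma_k^2=1,\qquad\sigma_kx_k\sigma_k=x_{k+1}-\sigma_k,\qquad\sigma_kx_{k+1}=x_k\sigma_k+1 .
\end{equation}
The $x_k$ commute, $\sigma_2$ commutes with $x_1$, and both $\sigma_k$ commute with the symmetric polynomials in $x_1,x_2,x_3$, because the corresponding elements of the group algebra commute.

Identify $\operatorname{Ind}\operatorname{Ind}\operatorname{Ind}U$ with $I$ by $g_3\otimes g_2\otimes g_1\otimes u\mapsto g_3g_2g_1\otimes u$, where $g_k\in S_{n+k}$. Since $X_{n+k}$ commutes with $g_{k-1},\dots,g_1$, the operator $x$ of the $k$-th induction becomes $x_k$. Induction carries a generalized eigenspace of an endomorphism to that of the induced endomorphism. So $Y=F_0^3U$ is the simultaneous generalized $0$-eigenspace of $x_1,x_2,x_3$, and $Y\subseteq\operatorname{Ind}\operatorname{Ind}W$. It is also the simultaneous generalized $0$-eigenspace of the three elementary symmetric polynomials in the $x_k$, since $\prod_k(t-w_k)=t^3$ forces $w=(0,0,0)$. Hence $Y$ is stable under $\sigma_1$ and $\sigma_2$.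

The mechanism is visible one level down: if $x_1=0$ on $Y$, then $x_2=\sigma_1$ on $Y$ by \eqref{eq:hecke}, an operator both nilpotent and invertible, so $Y=0$. Now suppose only that $x^2W=0$, so that $x_1^2=0$ on $Y$. Put $c=x_1+x_2$ and $y=x_2-x_1$, commuting nilpotent operators on $Y$. By \eqref{eq:hecke}, on $Y$,
\[
0=\sigma_1x_1^2\sigma_1=(x_2-\sigma_1)^2=x_2^2-x_2\sigma_1-\sigma_1x_2+1=x_2^2-c\sigma_1 .
\]
Also $cy=x_2^2-x_1^2=x_2^2$. Thus $c\sigma_1=cy$, and
\[
c=(c\sigma_1)\sigma_1=cy\sigma_1=y(c\sigma_1)=cy^2 .
\]
Iterating gives $c=cy^{2N}=0$ for large $N$. Conjugate by $\sigma_2$: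
\[
0=\sigma_2(x_1+x_2)\sigma_2=x_1+x_3-\sigma_2 .
\]
So $\sigma_2=x_1+x_3$ is nilpotent and invertible on $Y$, and $Y=0$, a contradiction. This proves $x^2W\neq0$.

For the second assertion, let $\pi=\pi_0(x)$ be the projection $\operatorname{Ind}U\to W$. The elements $\pi(1\otimes u)$ generate $W$ over $S_{n+1}$ and $x$ is $S_{n+1}$-linear, so $v=x^2\pi(1\otimes u)\neq0$ for some $u\in U$. The left action of $X_{n+1}$ commutes with $x$, and $X_{n+1}^N(1\otimes u)=X_{n+1}^N\otimes u=x^N(1\otimes u)$. Therefore $X_{n+1}^Nv=x^Nv=0$ for large $N$, that is, $v\in E_0(x^2W)$.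
\end{proof}

\begin{example}\label{ex:jordan}
Let $p=3$, $L=H_1(5)$ and $U=L/3L$. By Examples~\ref{ex:line} and~\ref{ex:three}, $U$ has type $(1,2,2)$ with $a_0=3$, so $F_0^3U\ne0$. On $\operatorname{Ind}L$ we have $(x-3)x(x+3)=0$, so $x^3=0$ on $\operatorname{Ind}U=F_0U$, and $x^2\neq0$ by the lemma. The three rational eigenvalues $3,0,-3$ have merged into a Jordan block of size three.
\end{example}

\section{Two ways for torsion to propagate}\label{sec:steps}

Fix $s$. Lemma~\ref{lem:Z} and \eqref{eq:x} translate the operator $Z_{n+1}$ on the middle terms of \eqref{eq:seq} into the language of Section~\ref{sec:residues}: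
\begin{equation}\label{eq:dict}
Z_{n+1}=-X_{n+2}\ \text{ on }H_s(n+2),\qquad Z_{n+1}=x\ \text{ on }\operatorname{Ind}H_s(n).
\end{equation}
The elements of $\operatorname{Ind}H_s(n)$ killed by $p$ form $\operatorname{Ind}T_s(n)$, since $\operatorname{Ind}H_s(n)$ is a direct sum of copies $g\otimes H_s(n)$. By \eqref{eq:dict}, the generalized $i$-eigenspaces of $Z_{n+1}$ on $T_s(n+2)$ and on $\operatorname{Ind}T_s(n)$ are $E_{-i}T_s(n+2)$ and $F_iT_s(n)$. Each of the two steps below produces torsion in $H_s(n+2)$ and also records that a power of some $E_j$ does not kill it; by Example~\ref{ex:three}, this is the information that a type $w\mathbf{1}$ lacks.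

The first step is the mechanism of Section~\ref{sec:char0}.

\begin{lemma}[nonzero residue]\label{lem:A}
Let $i\neq0$ and $F_i(T_s(n)[\gamma])\neq0$. Then $E_{-i}(T_s(n+2)[\gamma'])\neq0$ for $\gamma'=\gamma+\varepsilon_i+\varepsilon_{-i}$.
\end{lemma}

\begin{proof}
Take $(i)$-parts of \eqref{eq:seq} with respect to $Z_{n+1}$. By Lemma~\ref{lem:split}(a) and (c) the sequence stays exact and the outer terms vanish, so $\beta$ is an isomorphism $H_s(n+2)_{(i)}\to(\operatorname{Ind}H_s(n))_{(i)}$. On elements killed by $p$ it restricts to an isomorphism of $S_{n+1}$-modules $E_{-i}T_s(n+2)\to F_iT_s(n)$. The target contains the nonzero submodule $F_i(T_s(n)[\gamma])$, of type $\gamma+\varepsilon_i$ by Lemma~\ref{lem:types}(b). So $(E_{-i}T_s(n+2))[\gamma+\varepsilon_i]\neq0$, and this module is $E_{-i}(T_s(n+2)[\gamma'])$ by Lemma~\ref{lem:types}(a).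
\end{proof}

In residue $0$ the outer terms do not vanish, and both obstacles of the introduction are present. Multiplying by $Z_{n+1}$ once removes the first; multiplying once more removes the second.

\begin{lemma}[residue zero]\label{lem:B}
Let $F_0^3(T_s(n)[\gamma])\neq0$. Then $E_0^2(T_s(n+2)[\gamma'])\neq0$ for $\gamma'=\gamma+2\varepsilon_0$.
\end{lemma}

\begin{proof}
Let $W=F_0(T_s(n)[\gamma])\subseteq\operatorname{Ind}T_s(n)\subseteq\operatorname{Ind}H_s(n)$, write $Z=Z_{n+1}$, and let $w\in W$. Then $\omega(Zw)=Z\omega(w)=0$, so $Zw=\beta(y)$ for some $y\in H_s(n+2)$. Since $\beta(py)=pZw=0$, the element $py$ lies in $\operatorname{im}\alpha$, on which $Z$ acts as $0$. Hence $pZy=0$, so $Zy\in T_s(n+2)$, and $\beta(Zy)=Z^2w=x^2w$. This shows that $\beta(T_s(n+2))\supseteq x^2W$.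

The map $\beta\colon T_s(n+2)\to\operatorname{Ind}T_s(n)$ is $\mathbb{F}_pS_{n+1}$-linear, so it commutes with the projection onto the generalized $0$-eigenspace of $Z$ and with the projection onto the $S_{n+1}$-type $\gamma+\varepsilon_0$. Both projections fix $x^2W$ pointwise, as $Z=x$ is nilpotent on $W$ and $W$ has type $\gamma+\varepsilon_0$. So the preimages can be chosen in
\[
T'=(E_0T_s(n+2))[\gamma+\varepsilon_0]=E_0(T_s(n+2)[\gamma']),
\]
where the equality is Lemma~\ref{lem:types}(a). The submodule $T'\cap\beta^{-1}(x^2W)$ of $T'$ maps onto $x^2W$, and $E_0(x^2W)\neq0$ by Lemma~\ref{lem:jordan}. As $E_0$ is exact, $E_0T'\neq0$.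
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

The statement ``$T_s(n)\ne0$ and $p\nmid n$'' cannot be the induction hypothesis, because the sequence $n,n+2,n+4,\dots$ meets multiples of $p$; for $p=5$ and $n=14$ this first happens at $20$. We carry along the hypotheses of Lemmas~\ref{lem:A} and~\ref{lem:B} instead. For fixed $s$, call a pair $(m,\gamma)$ \emph{live} if the module $U=T_s(m)[\gamma]$ satisfies
\[
\text{(A) } F_iU\neq0\text{ for some }i\ne0,\qquad\text{or}\qquad\text{(B) } F_0^3U\neq0 .
\]
If $(m,\gamma)$ is live, then $T_s(m)\neq0$.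

\begin{lemma}\label{lem:live}
\begin{enumerate}
\item[(a)] If $T_s(m)[\gamma]\neq0$ and $\gamma$ is not a multiple of $\mathbf{1}$, then $(m,\gamma)$ is live.
\item[(b)] If $(m,\gamma)$ is live, then $(m+2,\gamma')$ is live for some $\gamma'$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) By Lemma~\ref{lem:dichotomy}, $a_i(\gamma)\ge1$ for some $i\neq0$ or $a_0(\gamma)\ge3$. Proposition~\ref{prop:sl2} with $k=0$ gives (A), taking $l=1$, or (B), taking $l=3$.

(b) Let $\gamma'$ be as in Lemma~\ref{lem:A} in case (A) and as in Lemma~\ref{lem:B} in case (B), and let $U'=T_s(m+2)[\gamma']$. Then $U'\neq0$, and if $\gamma'$ is not a multiple of $\mathbf{1}$ we apply (a). Otherwise $a_j(\gamma')=\delta_{j0}$. In case (A) we have $E_{-i}U'\ne0$ and $a_{-i}(\gamma')=0$, so Proposition~\ref{prop:sl2} with $k=1$, $l=1$ gives $F_{-i}U'\neq0$, which is (A). In case (B) we have $E_0^2U'\neq0$ and $a_0(\gamma')=1$, so Proposition~\ref{prop:sl2} with $k=2$, $l=3$ gives $F_0^3U'\neq0$, which is (B).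
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $s=n-2d-2$. By assumption $T_s(n)\neq0$, so $T_s(n)[\gamma]\neq0$ for some $\gamma$. As $\sum_i\gamma_i=n$ is not divisible by $p$, the type $\gamma$ is not a multiple of $\mathbf{1}$. By Lemma~\ref{lem:live}(a) the pair $(n,\gamma)$ is live, and by (b) and induction there is a live pair $(n+2u,\gamma^{(u)})$ for every $u\ge0$. So $T_s(n+2u)\neq0$. Since $s=(n+2u)-2(d+u)-2$, this says that $\tilde H_{d+u}(\mathsf{M}_{n+2u};\mathbb{Z})$ contains elements of order $p$.
\end{proof}

\begin{remark}\label{rem:hyp}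
The hypothesis $p\nmid n$ is used once, to start the induction. For a type $w\mathbf{1}$ and $k=0$, Proposition~\ref{prop:sl2} yields only $F_0U\neq0$, which is neither (A) nor (B). For homology classes of infinite order this situation can end the line: the vanishing of $H_0(2)$ after $H_0(0)=R$, noted in Section~\ref{sec:char0}, occurs at the type $0\cdot\mathbf{1}$. The assumption that $p$ is odd is a standing convention that covers the case $p=5$; no step above appeals to it, and we do not pursue $p=2$.
\end{remark}

\begin{thebibliography}{9}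

\bibitem{Jonsson09}
J. Jonsson, \emph{Five-torsion in the homology of the matching complex on 14 vertices}, J. Algebraic Combin. 29 (2009), 81--90.

\bibitem{Jonsson12}
Jakob Jonsson, \emph{More Torsion in the Homology of the Matching Complex}, arXiv:1203.5658 (2012).

\end{thebibliography}
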